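\title{An edge-preserving symmetry of a convex polytope that cannot be realized}

\begin{abstract}
A combinatorial symmetry of a convex polytope is edge-preserving if it maps every edge to an edge of the same length. Can every convex polytope be deformed, keeping its combinatorial type and its edge lengths, so that all its edge-preserving symmetries are induced by isometries? We show that the answer is yes in dimension at most two and no in every dimension $d\ge3$. The counterexample in dimension three is the Minkowski sum of a polytope with six vertices and three unit segments. It has 28 facets, all triangles or parallelograms, and an edge-preserving symmetry of order two, while no convex polytope with the same combinatorial type and edge lengths has a nontrivial isometry.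
\end{abstract}

\section{Introduction}

A \emph{convex polytope} is a bounded intersection of finitely many closed half-spaces of $\mathbb R^d$; it is a \emph{$d$-polytope} if it has interior points. Its \emph{faces} are its intersections with supporting hyperplanes. Faces of dimension $0$, $1$ and $d-1$ are \emph{vertices}, \emph{edges} and \emph{facets}. A \emph{combinatorial equivalence} between two polytopes is a bijection between their faces that preserves inclusion, and faces matched by it are \emph{corresponding}; they have the same dimension. A \emph{combinatorial symmetry} of $Q$ is a combinatorial equivalence of $Q$ with itself. It is \emph{edge-preserving} if it maps each edge to an edge of the same length. We say that $Q$ \emph{realizes} an edge-preserving symmetry $\sigma$ if some isometry of the ambient space maps $Q$ onto itself and maps each face $F$ onto $\sigma(F)$.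

Every symmetry induced by an isometry is edge-preserving, but the converse can fail. All eight combinatorial symmetries of a rhombus are edge-preserving, and a rhombus that is not a square does not realize the cyclic shift of its vertices, because neighboring angles differ. The defect is repaired by flexing the rhombus into a square, which changes no edge length. The problem, posed in \cite{Morozov}, is whether such a repair is always possible in dimension three, that is, to prove or disprove the case $d=3$ of the following statement.

\begin{quote}
$(\mathrm S_d)$\quad For each convex $d$-polytope $P$ there is a convex $d$-polytope $Q$ such that $Q$ is combinatorially equivalent to $P$, corresponding edges of $P$ and $Q$ have equal lengths, and $Q$ realizes all its own edge-preserving symmetries.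
\end{quote}

The simplest cases suggest a positive answer. A tetrahedron is determined up to isometry by its six edge lengths, so $Q=P$ works. More generally, if all facets of a $3$-polytope are triangles, an edge-preserving symmetry maps each facet to a congruent one, and Cauchy's rigidity theorem (a combinatorial equivalence of convex $3$-polytopes that matches congruent facets side by side is induced by an isometry) again gives $Q=P$. We do not use this fact, but it shows that a counterexample needs facets that can flex. For polygons, which do flex, there is a distinguished shape, the one inscribed in a circle, and it realizes everything (Section~\ref{sec:polygons}). In general, consider the pairs $(Q,\varphi)$, where $\varphi$ is a length-preserving combinatorial equivalence from $P$ to $Q$, up to isometry of $Q$. An edge-preserving symmetry $\tau$ of $P$ acts on these classes by $\varphi\mapsto\varphi\tau^{-1}$, and $(\mathrm S_d)$ asks for a class fixed by all $\tau$. If the set of classes were convex in suitable coordinates, averaging over the finite group would produce a fixed point. Our counterexample is a polytope for which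 this set can be described by explicit inequalities, some of them quadratic, and has no fixed point.

\begin{theorem}\label{thm:main}
There is a convex polytope $P\subset\mathbb R^3$ whose group of edge-preserving symmetries is $\{1,\sigma\}\cong\mathbb Z_2$, such that every convex polytope $Q\subset\mathbb R^3$ combinatorially equivalent to $P$ with equal corresponding edge lengths is mapped onto itself by no isometry other than the identity. In particular, no such $Q$ realizes all its edge-preserving symmetries, and $(\mathrm S_3)$ is false.
\end{theorem}

\begin{theorem}\label{thm:dim}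
The statement $(\mathrm S_d)$ is true for $d\le2$ and false for every $d\ge3$.
\end{theorem}

The polytope $P$ is a sum $K+[0,t_1]+[0,t_2]+[0,t_3]$ of a mirror-symmetric polytope $K$ and three unit segments in asymmetric position. Section~\ref{sec:sums} describes the faces of such sums and shows on one edge of $K$ why averaging fails. Sections~\ref{sec:P} and~\ref{sec:sigma} construct $P$ and $\sigma$. Section~\ref{sec:Q} proves that every competitor $Q$ is built from the same $K$ and three vectors $w_1,w_2,w_3$ subject to sign conditions, and Section~\ref{sec:main} shows that these conditions have no symmetric solution. Section~\ref{sec:higher} passes to $d\ge4$.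

\section{Dimension at most two}\label{sec:polygons}

\begin{proposition}\label{prop:plane}
The statement $(\mathrm S_d)$ holds for $d\le2$.
\end{proposition}

\begin{proof}
For $d\le1$ take $Q=P$: a point has no nontrivial symmetry, and the exchange of the endpoints of a segment is induced by the reflection in its midpoint.

Let $P$ be a convex $n$-gon with side lengths $\ell_1,\dots,\ell_n$ in cyclic order, and let $L=\max\ell_i$. Then $L$ is less than the sum of the other lengths. We inscribe an $n$-gon with these sides in a circle so that equal sides span equal arcs. In a circle of radius $r\ge L/2$, a chord of length $\ell_i$ spans arcs of angles $\theta_i(r)$ and $2\pi-\theta_i(r)$, where $\theta_i(r)=2\arcsin(\ell_i/2r)\in(0,\pi]$. Put $f=\sum_i\theta_i$. These functions are continuous, and $f(r)\to0$ as $r\to\infty$.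

\emph{Case 1: $f(L/2)\ge2\pi$.} There is $r$ with $f(r)=2\pi$. Place consecutive arcs of angles $\theta_1(r),\dots,\theta_n(r)$ on a circle of radius $r$.

\emph{Case 2: $f(L/2)<2\pi$.} A side of length $L$ contributes $\pi$ to $f(L/2)$, so there is only one such side, say side $1$. Let $h=\sum_{i\ge2}\theta_i-\theta_1$. Then $h(L/2)=f(L/2)-2\pi<0$. Since $r\theta_i(r)\to\ell_i$, we have $rh(r)\to\sum_{i\ge2}\ell_i-\ell_1>0$ as $r\to\infty$. So $h(r)=0$ for some $r$, and the arcs $2\pi-\theta_1(r),\theta_2(r),\dots,\theta_n(r)$ have sum $2\pi$. Place them consecutively on a circle of radius $r$.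

In both cases the endpoints $p_1,\dots,p_n$ of the arcs are the vertices of a convex $n$-gon $Q$ with side lengths $\ell_1,\dots,\ell_n$ in order, and sides of equal length span equal arcs (in Case 2 the exceptional side is the only one of its length). An edge-preserving symmetry $\tau$ of $Q$ is a shift or a reversal of the cyclic order of the vertices, and it preserves the arcs between consecutive vertices. Let $g$ be the rotation of the circle (for a shift) or the reflection (for a reversal) with $g(p_1)=\tau(p_1)$. Going around the circle arc by arc gives $g(p_k)=\tau(p_k)$ for all $k$, so $g$ induces $\tau$.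
\end{proof}

\section{Sums of a polytope and segments}\label{sec:sums}

\subsection{Standard facts}
For a polytope $M\subset\mathbb R^3$ and $u\ne0$, let $M^u$ be the set of points of $M$ at which $x\mapsto u\cdot x$ is maximal. The sets $M^u$ are the faces of a $3$-polytope $M$. For a facet $F$, let $n_F$ denote an outward normal, so $M^{n_F}=F$. We use the following textbook facts.
\begin{itemize}
\item[(P1)] Polytopes are exactly the convex hulls of finite sets. The sum $M+N=\{x+y:x\in M,\ y\in N\}$ of polytopes is a polytope, and $x+y$ maximizes $u$ on $M+N$ if and only if $x$ maximizes $u$ on $M$ and $y$ maximizes $u$ on $N$. Thus $(M+N)^u=M^u+N^u$.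
\item[(P2)] Each edge of a $3$-polytope lies in exactly two facets, and the graph of facets, joined when they share an edge, is connected.
\item[(P3)] If $F$ is a facet, then $M^u=F$ if and only if $u$ is a positive multiple of $n_F$. If $e=F\cap F'$ is an edge, then $M^u=e$ if and only if $u=sn_F+s'n_{F'}$ with $s,s'>0$, and $M^u\supseteq e$ if and only if $u$ has this form with $s,s'\ge0$ not both zero. If $X$ is a vertex, then $\{u:M^u=X\}$ is a nonempty open convex cone.
\item[(P4)] Each face is the convex hull of its vertices and the intersection of the facets containing it. So the vertex sets of faces are the nonempty intersections of vertex sets of facets, and a bijection of vertices together with a bijection of facets that preserve incidence extend to a combinatorial equivalence.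
\item[(P5)] A vertex that does not maximize a linear functional on $M$ is joined by an edge to a vertex with a larger value.
\end{itemize}

\subsection{Labels}
Let $K$ be a $3$-polytope, let $t_1,\dots,t_k$ be nonzero vectors and $S=K+[0,t_1]+\dots+[0,t_k]$. The set $[0,t_i]^u$ is $\{t_i\}$, $\{0\}$ or $[0,t_i]$ according as $u\cdot t_i$ is positive, negative or zero. So (P1) gives
\begin{equation}\label{eq:face}
S^u=K^u+\sum_{\varepsilon_i=+}t_i+\sum_{\varepsilon_i=0}[0,t_i],\qquad \varepsilon_i=\operatorname{sgn}(u\cdot t_i)\in\{+,-,0\}.
\end{equation}
We call $(K^u;\varepsilon)$, with $\varepsilon=(\varepsilon_1,\dots,\varepsilon_k)$, the \emph{label} of $S^u$. We say that $(X;\eta)$ \emph{refines} $(Y;\varepsilon)$, and write $(X;\eta)\le(Y;\varepsilon)$, if $X\subseteq Y$ and $\varepsilon_i\in\{0,\eta_i\}$ for all $i$.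

\begin{lemma}\label{lem:labels}
We have $S^u\subseteq S^{u'}$ if and only if the label of $S^u$ refines the label of $S^{u'}$. In particular, the label depends only on the face, and different faces have different labels.
\end{lemma}

\begin{proof}
Refinement says that $K^u\subseteq K^{u'}$ and $[0,t_i]^u\subseteq[0,t_i]^{u'}$ for all $i$, and these inclusions imply $S^u\subseteq S^{u'}$. Conversely, let $S^u\subseteq S^{u'}$ and take any points $x\in K^u$, $y_i\in[0,t_i]^u$. Their sum maximizes $u'$ on $S$, so by (P1) each of them maximizes $u'$ on its summand.
\end{proof}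

Labels have a picture on the sphere of directions $u$. By (P3), the polytope $K$ cuts the sphere into nodes (facet normals), arcs (edges) and regions (vertices). Each segment adds the great circle $u\cdot t_i=0$, and the label of $S^u$ records the position of $u$ in the overlay. We call $S$ \emph{generic} if the circles avoid the nodes, are distinct, and meet only two at a time and inside regions:
\begin{itemize}
\item[(G1)] $n_F\cdot t_i\ne0$ for every facet $F$ of $K$ and every $i$;
\item[(G2)] the $t_i$ are pairwise non-parallel;
\item[(G3)] if a label $(Y;\varepsilon)$ has two zeros or more, it has exactly two and $Y$ is a vertex.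
\end{itemize}

\begin{lemma}\label{lem:faces}
Let $S$ be generic, and let $\Phi$ be the set of labels of its facets.
\begin{itemize}
\item[(i)] The facets of $S$ are the faces with a label $(Y;\varepsilon)$ of one of three kinds: \emph{(a)} $Y$ is a facet of $K$ and no sign is zero; \emph{(b)} $Y$ is an edge of $K$ and one sign is zero; \emph{(c)} $Y$ is a vertex of $K$ and two signs are zero. Facets of kind (a) are translates of $Y$, the others are parallelograms.
\item[(ii)] A vertex of $S$ has a label $(X;\eta)$ with $X$ a vertex of $K$ and $\eta\in\{+,-\}^k$. A pair $(X;\eta)$ of this form is the label of a vertex if and only if it refines an element of $\Phi$.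
\item[(iii)] An edge of $S$ is either \emph{of type $XY$}, where $XY$ is an edge of $K$: it joins vertices $(X;\eta)$ and $(Y;\eta)$ and has length $|X-Y|$; or \emph{of type $i$}: it joins vertices $(X;\eta)$ and $(X;\eta')$ that differ only in the $i$-th sign, and has length $|t_i|$.
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:face}, the linear space parallel to a face with label $(Y;\varepsilon)$ is spanned by the space parallel to $Y$ and the $t_i$ with $\varepsilon_i=0$. If $Y$ is a facet, no sign is zero by (P3) and (G1). If $Y$ is an edge, at most one sign is zero by (G3), and $t_i$ is not parallel to $Y$ by (G1). If $Y$ is a vertex, at most two signs are zero, and (G2) applies. In all cases the dimension of the face is $\dim Y$ plus the number of zeros. This gives (i) and the form of the labels of vertices and edges; the shapes come from \eqref{eq:face}.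

By Lemma~\ref{lem:labels}, the vertices of a face have distinct labels that refine the label of the face. Count the pairs $(X;\eta)$ with $X$ a vertex and $\eta$ without zeros that refine a given label. For a facet of kind (a) their number is the number of vertices of $Y$, for kinds (b) and (c) it is four, and for an edge it is two. Each time this is the number of vertices of the face, so all refinements occur. Since every vertex lies in a facet, (ii) and (iii) follow.
\end{proof}

\begin{lemma}\label{lem:equiv}
Let $S=K+\sum_i[0,t_i]$ and $S'=K+\sum_i[0,t_i']$ be generic sums with the same set $\Phi$ of facet labels and with $|t_i|=|t_i'|$ for all $i$. Then matching vertices and facets with equal labels defines a combinatorial equivalence from $S'$ to $S$ that preserves edge lengths.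
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:faces}(ii), $S$ and $S'$ have the same vertex labels, and by Lemma~\ref{lem:labels} incidence is given by $\le$ in both. So (P4) gives a combinatorial equivalence. Corresponding edges have endpoints with the same labels, and by Lemma~\ref{lem:faces}(iii) these labels determine the length.
\end{proof}

To list $\Phi$, note that for an edge $F\cap F'$ of $K$ and an index $i$, a vector $u=sn_F+s'n_{F'}$ with $s,s'>0$ and $u\cdot t_i=0$ exists if and only if $n_F\cdot t_i$ and $n_{F'}\cdot t_i$ have opposite signs, and it is then unique up to scaling. Facets of kind (c) have normals $\pm t_i\times t_j$.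

\subsection{Where averaging works and where it fails}
From now on $R(x,y,z)=(x,z,y)$ is the reflection in the plane $y=z$. In the two examples below, $K$ satisfies $RK=K$, and the normals are scaled so that $n_{RF}=Rn_F$.

\begin{example}[One segment]\label{ex:one}
Let $S=K+[0,t]$ be generic. Then $\Phi$ is determined by the signs of the numbers $n_F\cdot t$. Suppose that the signs are symmetric: $n_{RF}\cdot t$ and $n_F\cdot t$ have the same sign for all $F$. Then $n_F\cdot(t+Rt)=n_F\cdot t+n_{RF}\cdot t$ has the sign of $n_F\cdot t$. Let $t'$ be the positive multiple of $t+Rt$ of length $|t|$. By Lemma~\ref{lem:equiv}, $K+[0,t']$ has the combinatorial type and the edge lengths of $S$, and $R$ maps it onto itself. The conditions on $t$ are linear inequalities, and averaging preserves them.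
\end{example}

\begin{example}[Two segments]\label{ex:two}
Let $K$ have an edge $e$ on the $x$-axis between facets with normals $(0,-1,0)$ and $(0,0,-1)$, and let $t=(a,b,-c)$, $t'=(a',-c',b')$ with $b,c,b',c'>0$. As $u=(0,-s,-s')$ moves from $(0,-1,0)$ to $(0,0,-1)$, the signs of $(u\cdot t,u\cdot t')$ go from $(-,+)$ to $(+,-)$. Both circles cross the arc of $e$, and the labels record in which order. The circle of $t$ is crossed at $u=(0,-c,-b)$, where $u\cdot t'=cc'-bb'$. So the label there is $(e;0,-)$ if and only if
\[
bb'>cc'.
\]
This condition is quadratic. It is unchanged by the substitution $(t,t')\mapsto(Rt',Rt)$, which exchanges primed and unprimed letters, but it does not survive averaging. The pair $t=(12,5,-1)$, $t'=(14,-9,2)$ satisfies it, as $10>9$, while the symmetric pair $t+Rt'=(26,7,-10)$, $t'+Rt=(26,-10,7)$ violates it, as $49<100$. For a symmetric pair $t'=Rt$ the condition reads $b>c$, whereas an asymmetric pair may have $b'<c'$.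
\end{example}

A failed average is not yet a counterexample, since other symmetric pairs do satisfy $b>c$. The plan is to choose $K$ and a third segment, to be fixed by the symmetry, so that the remaining labels contradict $b>c$ in symmetric position. One must also show that nothing else can be deformed: every polytope with the same type and edge lengths must come from the same $K$. For this $K$ has to be rigid in a strong sense.

\section{The polytope $P$}\label{sec:P}

\subsection{The polytope $K$}
Let $K$ be the convex hull of
\[
\begin{gathered}
O=(0,0,0),\quad A_1=(8,0,0),\quad A_2=(0,8,0),\quad A_3=(0,0,8),\\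
D=(9,1,1),\quad E=(-10,7,7).
\end{gathered}
\]
The reflection $R$ swaps $A_2$ and $A_3$ and fixes the other four points, so $RK=K$. As we now verify, $K$ is the tetrahedron $OA_1A_2A_3$ with a pyramid with apex $D$ on the facet $A_1A_2A_3$ and a pyramid with apex $E$ on the facet $OA_2A_3$.

\begin{table}[ht]
\centering
\begin{tabular}{c|c|rrrrrr|c}
$F$ & $n_F$ & $O$ & $A_1$ & $A_2$ & $A_3$ & $D$ & $E$ & maximum at\\
\hline
$F_2$ & $(0,-1,0)$ & $0$ & $0$ & $-8$ & $0$ & $-1$ & $-7$ & $O,A_1,A_3$\\
$F_3$ & $(0,0,-1)$ & $0$ & $0$ & $0$ & $-8$ & $-1$ & $-7$ & $O,A_1,A_2$\\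
$G_1$ & $(2,3,3)$ & $0$ & $16$ & $24$ & $24$ & $24$ & $22$ & $A_2,A_3,D$\\
$G_2$ & $(1,-2,1)$ & $0$ & $8$ & $-16$ & $8$ & $8$ & $-17$ & $A_1,A_3,D$\\
$G_3$ & $(1,1,-2)$ & $0$ & $8$ & $8$ & $-16$ & $8$ & $-17$ & $A_1,A_2,D$\\
$H_1$ & $(3,5,5)$ & $0$ & $24$ & $40$ & $40$ & $37$ & $40$ & $A_2,A_3,E$\\
$H_2$ & $(-7,-10,0)$ & $0$ & $-56$ & $-80$ & $0$ & $-73$ & $0$ & $O,A_3,E$\\
$H_3$ & $(-7,0,-10)$ & $0$ & $-56$ & $0$ & $-80$ & $-73$ & $0$ & $O,A_2,E$
\end{tabular}
\caption{The facets $F$ of $K$, their normals $n_F$, and the values of $n_F\cdot x$ at the six points.}\label{tab:K}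
\end{table}

Each functional in Table~\ref{tab:K} attains its maximum at exactly three of the six points. These are not collinear: $D$ is off the plane $A_1A_2A_3$, $E$ is off the plane $OA_2A_3$, and $F_2,F_3$ are facets of the tetrahedron. So we have eight triangular facets. Their sides are the twelve segments in Figure~\ref{fig:K}, and each of them lies in two of the eight facets. By (P2) there are no other facets and no other edges. The reflection $R$ swaps $F_2,F_3$, swaps $G_2,G_3$, swaps $H_2,H_3$, fixes $G_1,H_1$, and $Rn_F=n_{RF}$.

\begin{figure}[ht]
\centering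
\begin{tikzpicture}[scale=0.9]
\coordinate (E) at (0,7); \coordinate (O) at (0,4.4); \coordinate (A) at (0,2.7);
\coordinate (D) at (0,1.2); \coordinate (B) at (-6,0); \coordinate (C) at (6,0);
\draw (E)--(O)--(A)--(D) (B)--(C) (B)--(E)--(C) (B)--(O)--(C) (B)--(A)--(C) (B)--(D)--(C);
\foreach \p/\n in {E/E,O/O,A/A_1,D/D,B/A_2,C/A_3}
  \node[circle,draw,fill=white,inner sep=1pt,minimum size=13pt] at (\p) {\footnotesize$\n$};
\foreach \x/\y/\n in {-1.15/4.45/{H_3\;{-}{+}{-}},1.15/4.45/{H_2\;{-}{+}{-}},
  -1.15/2.78/{F_3\;{+}{-}{-}},1.15/2.78/{F_2\;{-}{-}{+}},
  -1.15/1.5/{G_3\;{+}{-}{+}},1.15/1.5/{G_2\;{+}{-}{+}},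
  0/0.42/{G_1\;{+}{+}{+}},0/-0.45/{H_1\;{+}{+}{+}}}
  \node at (\x,\y) {\footnotesize$\n$};
\end{tikzpicture}
\caption{The vertices, edges and facets of $K$, drawn in the plane with the facet $H_1=A_2A_3E$ as the outer region. The reflection $R$ acts as the left--right mirror. Next to each facet $F$ are the signs of $n_F\cdot v_1$, $n_F\cdot v_2$, $n_F\cdot v_3$; the mirror reverses the order of the three signs.}\label{fig:K}
\end{figure}

\subsection{The facets of $P$}
Let
\[
v_1=(12,5,-1),\quad v_2=(-13,8,1),\quad v_3=(14,-9,2),\qquad t_i=v_i/|v_i|,
\]
\[
P=K+[0,t_1]+[0,t_2]+[0,t_3].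
\]
The vectors $v_1,v_3$ and the edge $OA_1$ are those of Example~\ref{ex:two}. Signs in labels can be computed with $v_i$ in place of $t_i$.

\begin{table}[ht]
\centering
\begin{tabular}{c|rrrrrrrr}
 & $F_2$ & $F_3$ & $G_1$ & $G_2$ & $G_3$ & $H_1$ & $H_2$ & $H_3$\\
\hline
$v_1$ & $-5$ & $1$ & $36$ & $1$ & $19$ & $56$ & $-134$ & $-74$\\
$v_2$ & $-8$ & $-1$ & $1$ & $-28$ & $-7$ & $6$ & $11$ & $81$\\
$v_3$ & $9$ & $-2$ & $7$ & $34$ & $1$ & $7$ & $-8$ & $-118$
\end{tabular}
\caption{The products $v_i\cdot n_F$.}\label{tab:a}
\end{table}

\begin{table}[ht]
\centering
\begin{tabular}{c|c|rrr|c}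
edge & $u$ & $v_1\cdot u$ & $v_2\cdot u$ & $v_3\cdot u$ & label\\
\hline
$OA_1$ & $F_2+5F_3$ & $0$ & $-13$ & $-1$ & $(OA_1;0,-,-)$\\
$OA_1$ & $2F_2+9F_3$ & $-1$ & $-25$ & $0$ & $(OA_1;-,-,0)$\\
\hline
$OA_2$ & $74F_3+H_3$ & $0$ & $7$ & $-266$ & $(OA_2;0,+,-)$\\
$OA_3$ & $8F_2+9H_2$ & $-1246$ & $35$ & $0$ & $(OA_3;-,+,0)$\\
\hline
$OA_2$ & $81F_3+H_3$ & $7$ & $0$ & $-280$ & $(OA_2;+,0,-)$\\
$OA_3$ & $11F_2+8H_2$ & $-1127$ & $0$ & $35$ & $(OA_3;-,0,+)$\\
\hline
$A_2E$ & $28H_3+37H_1$ & $0$ & $2490$ & $-3045$ & $(A_2E;0,+,-)$\\
$A_3E$ & $7H_2+8H_1$ & $-490$ & $125$ & $0$ & $(A_3E;-,+,0)$\\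
\hline
$A_2E$ & $7H_3+118H_1$ & $6090$ & $1275$ & $0$ & $(A_2E;+,+,0)$\\
$A_3E$ & $28H_2+67H_1$ & $0$ & $710$ & $245$ & $(A_3E;0,+,+)$\\
\hline
$A_1A_2$ & $F_3+2G_3$ & $39$ & $-15$ & $0$ & $(A_1A_2;+,-,0)$\\
$A_1A_3$ & $F_2+5G_2$ & $0$ & $-148$ & $179$ & $(A_1A_3;0,-,+)$\\
\hline
$DA_2$ & $7G_1+G_3$ & $271$ & $0$ & $50$ & $(DA_2;+,0,+)$\\
$DA_3$ & $28G_1+G_2$ & $1009$ & $0$ & $230$ & $(DA_3;+,0,+)$
\end{tabular}
\caption{The facets of $P$ of kind (b). In the column $u$, the name of a facet $F$ stands for $n_F$, and the products are the same combinations of the columns of Table~\ref{tab:a}.}\label{tab:b}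
\end{table}

\begin{table}[ht]
\centering
\small
\begin{tabular}{c|rrrrrr|cc}
$u$ & $O$ & $A_1$ & $A_2$ & $A_3$ & $D$ & $E$ & label for $u$ & label for $-u$\\
\hline
$v_1\times v_2$ & $0$ & $104$ & $8$ & $1288$ & $279$ & $1004$ & $(A_3;0,0,+)$ & $(O;0,0,-)$\\
$v_2\times v_3$ & $0$ & $200$ & $320$ & $40$ & $270$ & $65$ & $(A_2;+,0,0)$ & $(O;-,0,0)$\\
$v_1\times v_3$ & $0$ & $8$ & $-304$ & $-1424$ & $-207$ & $-1522$ & $(A_1;0,-,0)$ & $(E;0,+,0)$
\end{tabular}
\caption{The facets of $P$ of kind (c), with the values of $u\cdot x$ at the vertices of $K$.}\label{tab:c}
\end{table}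

\begin{lemma}\label{lem:P}
The sum $P$ is generic. It has $28$ facets: $8$ triangles, whose labels are shown in Figure~\ref{fig:K}, and $14+6$ parallelograms, whose labels are listed in Tables~\ref{tab:b} and~\ref{tab:c}.
\end{lemma}

\begin{proof}
Table~\ref{tab:a} has no zero, which is (G1). We compute
\[
v_1\times v_2=(13,1,161),\quad v_2\times v_3=(25,40,5),\quad v_1\times v_3=(1,-38,-178).
\]
These vectors are nonzero, which is (G2). A label with at least two zeros comes from $u=\pm v_i\times v_j$. The product with the remaining vector is $v_3\cdot(v_1\times v_2)=v_1\cdot(v_2\times v_3)=495$ and $v_2\cdot(v_1\times v_3)=-495$, and in each row of Table~\ref{tab:c} the maximum and the minimum are attained at a single vertex. This proves (G3) and gives the six labels of kind (c). The labels of kind (a) are the signs in Table~\ref{tab:a}. For kind (b), compare the signs on the two sides of each edge in Figure~\ref{fig:K}. Two signs change across each of $OA_1$, $OA_2$, $OA_3$, $A_2E$, $A_3E$; one sign changes across each of $A_1A_2$, $A_1A_3$, $DA_2$, $DA_3$; none changes across $OE$, $A_2A_3$, $DA_1$. Each of the $14$ changes gives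 one row of Table~\ref{tab:b}.
\end{proof}

From now on $\Phi$ is the set of these $28$ labels and $\mathcal V$ is the set of vertex labels of $P$.

\section{The symmetry $\sigma$}\label{sec:sigma}

The vectors $t_i$ are not symmetric, but the list of labels is. Define
\[
\theta(Y;\varepsilon_1,\varepsilon_2,\varepsilon_3)=(RY;\varepsilon_3,\varepsilon_2,\varepsilon_1).
\]

\begin{proposition}\label{prop:sigma}
There is an edge-preserving symmetry $\sigma$ of $P$ of order two that maps each vertex or facet with label $\lambda$ to the vertex or facet with label $\theta(\lambda)$.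
\end{proposition}

\begin{proof}
First, $\theta(\Phi)=\Phi$. For kind (a) this is the mirror symmetry of Figure~\ref{fig:K}. In Table~\ref{tab:b}, $\theta$ swaps the two rows of each block. In Table~\ref{tab:c}, it swaps the first two rows and fixes both labels of the third.

The mirror image of $P$ is $RP=K+[0,t'_1]+[0,t'_2]+[0,t'_3]$, where we number the segments as $t'_1=Rt_3$, $t'_2=Rt_2$, $t'_3=Rt_1$. We have $R(P^u)=(RP)^{Ru}$, $K^{Ru}=R(K^u)$ and $Ru\cdot t'_i=u\cdot t_{4-i}$. So $R$ maps the face of $P$ with label $\lambda$ to the face of $RP$ with label $\theta(\lambda)$. Hence $RP$ is generic, and its set of facet labels is $\theta(\Phi)=\Phi$. Since $|t'_i|=|t_i|$, Lemma~\ref{lem:equiv} gives a length-preserving equivalence $\psi$ from $RP$ to $P$ that matches labels. Then $\sigma=\psi\circ R$ is an edge-preserving symmetry of $P$ acting on vertices and facets by $\theta$. As $\theta^2=1$ and faces are determined by their vertices, $\sigma^2=1$; and $\sigma\neq1$ because it swaps the triangles labeled $F_2$ and $F_3$.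
\end{proof}

\begin{remark}
The vertex $E$ is there to make $\Phi$ symmetric. Without $E$, the edge $A_2A_3$ would lie between $G_1$, with signs $(+,+,+)$, and the facet $OA_2A_3$ with normal $(-1,0,0)$ and signs $(-,+,-)$. The two parallelograms over this edge would have signs $(0,+,-)$, $(+,+,0)$ or $(-,+,0)$, $(0,+,+)$, and neither pair is invariant under $\theta$. With $E$, the circles of $t_1$ and $t_3$ cross in the region of $E$ and give the invariant label $(E;0,+,0)$.
\end{remark}

\section{Polytopes with the type and the edge lengths of $P$}\label{sec:Q}

Let $Q\subset\mathbb R^3$ be a convex polytope and $\varphi$ a combinatorial equivalence from $P$ to $Q$ that preserves edge lengths. Let $q_{X,\eta}$ be the vertex of $Q$ corresponding to $(X;\eta)\in\mathcal V$. Edges and facets of $Q$ inherit types and labels through $\varphi$. A priori $Q$ has no decomposition as a sum, and we recover one from the lengths.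

\begin{proposition}\label{prop:Q}
After replacing $Q$ by an isometric copy, there are vectors $w_1,w_2,w_3$ such that
\begin{itemize}
\item[(i)] $q_{X,\eta}=X+\sum_{\eta_i=+}w_i$ for all $(X;\eta)\in\mathcal V$;
\item[(ii)] if $\nu$ is an outward normal of the facet of $Q$ with label $(Y;\varepsilon)$, then $K^\nu\supseteq Y$ and $\operatorname{sgn}(\nu\cdot w_i)=\varepsilon_i$ for $i=1,2,3$.
\end{itemize}
\end{proposition}

The proof has five steps. Parallelograms stay parallelograms; they form closed belts that carry the vectors $w_i$; subtracting the $w_i$ leaves six points $\kappa_X$; convexity of $Q$ gives inequalities for $\kappa_X$ and $w_i$; and these inequalities, with the edge lengths of $K$, force $\kappa_X=X$.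

\begin{proof}
\emph{Step 1: parallelograms.} Let $f$ be a parallelogram facet of $P$. Then $\varphi(f)$ is a planar convex quadrilateral $abcd$ with $|ab|=|cd|$ and $|bc|=|da|$. In its plane, the point reflection in the midpoint of $ac$ maps $b$ to the point $b'=a+c-b$, which satisfies $|b'c|=|ba|=|dc|$ and $|b'a|=|bc|=|da|$ and lies on the other side of the line $ac$ from $b$. By convexity $d$ also lies on that side. The two distances and the side determine a point, so $d=b'$ and $b-a=c-d$. Thus $\varphi(f)$ is a parallelogram.

\emph{Step 2: there is a vector $w_i$ such that $q_{X,\eta'}-q_{X,\eta}=w_i$ for every edge of type $i$ joining $(X;\eta)$ with $\eta_i=-$ to $(X;\eta')$ with $\eta'_i=+$.} Step~1 gives this equality for two opposite sides of one facet, and we must link all edges of type $i$ by a chain of facets. Let $C_i$ be the great circle of unit vectors $u$ with $u\cdot t_i=0$. It contains finitely many facet normals of $P$, and at least two of them, by Table~\ref{tab:c}. They cut $C_i$ into open arcs. For $u$ in such an arc, $P^u$ is not a facet and has $i$-th sign zero, so it is an edge of type $i$. Conversely, by (P3)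 the unit vectors $u$ for which $P^u$ is a given edge of type $i$ form an open arc that lies on $C_i$, contains no facet normal, and ends at the normals of the two facets containing the edge. So the arcs of $C_i$ correspond bijectively to the edges of type $i$, and the two arcs ending at a facet normal $u_0$ correspond to two different edges of type $i$ of $P^{u_0}$. This facet has $i$-th sign zero, so it is a parallelogram with exactly two sides of type $i$; they are opposite, and both equal $t_i$ when oriented from $-$ to $+$. By Step~1 the corresponding oriented edges of $Q$ are equal as vectors. Going around $C_i$ proves the claim. For instance, the belt for $i=1$ consists of the nine facets $(OA_1;0,-,-)$, $(O;0,0,-)$, $(OA_2;0,+,-)$, $(A_2E;0,+,-)$, $(E;0,+,0)$, $(A_3E;0,+,+)$, $(A_3;0,0,+)$, $(A_1A_3;0,-,+)$, $(A_1;0,-,0)$ in cyclic order.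

\emph{Step 3: for each vertex $X$ of $K$, the point $\kappa_X=q_{X,\eta}-\sum_{\eta_i=+}w_i$ does not depend on $\eta$ with $(X;\eta)\in\mathcal V$.} Such $\eta$ exist, because $X$ lies in a facet of $K$. By Step~2 the expression has the same value at the two ends of an edge of type $1$, $2$ or $3$, so it suffices to join $(X;\eta)$ to $(X;\eta')$ by such edges. The sets $W,W'$ of directions $u$ for which $P^u$ is the first or the second vertex are nonempty open subsets of the convex cone $\{u:K^u=X\}$. Take $u\in W$; it lies on none of the three lines $\mathbb R(v_i\times v_j)$, since its signs are nonzero. Take $u'\in W'$ outside the three planes spanned by $u$ and one of these lines. The segment $[u,u']$ stays in the cone and misses the lines, so each product with $t_i$ vanishes at most once on it, and no two vanish at the same point. At such a point the face of $P$ is an edge of type $i$, and it joins the vertices exposed just before and just after.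

So $q_{X,\eta}=\kappa_X+\sum_{\eta_i=+}w_i$. Along an edge of $Q$ from $(X;\eta)$ to $(Y;\eta)$ the vertex changes by $\kappa_Y-\kappa_X$, and along an edge of type $i$ by $\pm w_i$. Every edge $XY$ of $K$ is a side of a facet $F$, and the triangle of $P$ with label $(F;\eta)$ has a side joining $(X;\eta)$ and $(Y;\eta)$. Hence
\begin{equation}\label{eq:dist}
|\kappa_X-\kappa_Y|=|X-Y|\quad\text{for every edge $XY$ of $K$.}
\end{equation}

\emph{Step 4: if $\nu$ is an outward normal of the facet $f$ of $Q$ with label $(Y;\varepsilon)$, then \emph{(1)} $\nu\cdot\kappa_Z\le\nu\cdot\kappa_X$ for every vertex $X$ of $Y$ and every vertex $Z$ of $K$, and \emph{(2)} $\operatorname{sgn}(\nu\cdot w_i)=\varepsilon_i$.} Comparing values of $\nu$ at two vertices of $Q$ bounds only a sum of contributions of the $\kappa$'s and the $w$'s. Monotone edge paths separate them. By (P5), from any vertex of $Q$ there is an edge path along which $\nu$ strictly increases and which ends at a vertex of $Q^\nu=f$.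

For (1), start at a vertex $q_{Z,\eta}$, follow such a path, and continue along the sides of $f$, where $\nu$ is constant, to a vertex $q_{X,\eta'}$; the facet $f$ has such a vertex by the counting in Lemma~\ref{lem:faces}. Every step changes $\nu$ by a nonnegative amount. The steps of types $1,2,3$ keep the vertex of $K$, so the vectors of the remaining steps add up to $\kappa_X-\kappa_Z$. Hence $\nu\cdot(\kappa_X-\kappa_Z)\ge0$.

For (2), if $\varepsilon_i=0$, then $f$ has a side of type $i$, so $\nu\cdot w_i=0$. Let $\varepsilon_i\ne0$. Each row of Table~\ref{tab:a} contains both signs, so $Q$ has a vertex whose $i$-th sign is opposite to $\varepsilon_i$. Start the strictly increasing path there. All vertices of $f$ have $i$-th sign $\varepsilon_i$, so some step changes the $i$-th sign to $\varepsilon_i$. This step is $w_i$ if $\varepsilon_i=+$ and $-w_i$ if $\varepsilon_i=-$, and $\nu$ is positive on it.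

\emph{Step 5: rigidity.} All six segments between $O,A_1,A_2,A_3$ are edges of $K$. By \eqref{eq:dist}, an isometry of $\mathbb R^3$ maps $\kappa_O,\kappa_{A_1},\kappa_{A_2},\kappa_{A_3}$ to $O,A_1,A_2,A_3$. Apply it to $Q$; the points $\kappa_X$ move with $Q$. Now $\kappa_O=O$ and $\kappa_{A_j}=A_j$. A point with prescribed distances to three non-collinear points is determined up to reflection in their plane, so \eqref{eq:dist} leaves two positions for each of $\kappa_D$ and $\kappa_E$, and Step~4(1) decides between them.

The point $\kappa_D$ is $D$ or its mirror image $(7,-1,-1)$ in the plane $x+y+z=8$. Let $\nu$ be an outward normal of the facet of $Q$ labeled $F_2=OA_1A_3$. By (1), $\nu\cdot A_1=\nu\cdot A_3=\nu\cdot O=0$ and $\nu\cdot A_2\le0$, so $\nu$ is a positive multiple of $(0,-1,0)$. Then $\nu\cdot\kappa_D\le0$ says that the second coordinate of $\kappa_D$ is nonnegative, so $\kappa_D=D$.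

The point $\kappa_E$ is $E$ or its mirror image $(10,7,7)$ in the plane $x=0$. Suppose $\kappa_E=(10,7,7)$, and let $\nu$ be an outward normal of the facet labeled $H_3=OA_2E$. By (1), $\nu$ is orthogonal to $A_2$ and to $(10,7,7)$, so $\nu=\lambda(7,0,-10)$ with $\lambda\ne0$. Then $\nu\cdot A_1=56\lambda$ and $\nu\cdot A_3=-80\lambda$ have opposite signs, although both are at most $\nu\cdot O=0$ by (1). So $\kappa_E=E$.

Thus $\kappa_X=X$ for all $X$, which is (i). Now (1) says that every vertex of $Y$ maximizes $\nu$ on $K$, that is, $K^\nu\supseteq Y$, and (ii) follows.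
\end{proof}

\section{No symmetric choice of the vectors}\label{sec:main}

Let $Q$ and $\varphi$ be as in Section~\ref{sec:Q}. Since $\varphi$ preserves edge lengths, $\tau\mapsto\varphi\tau\varphi^{-1}$ is an isomorphism between the groups of edge-preserving symmetries of $P$ and of $Q$. Put $\sigma_Q=\varphi\sigma\varphi^{-1}$.

\begin{proposition}\label{prop:norealize}
The polytope $Q$ does not realize $\sigma_Q$.
\end{proposition}

\begin{proof}
The statement is not affected by moving $Q$, so we place it as in Proposition~\ref{prop:Q}. By part (ii) and (P3), the triangle of $Q$ labeled $F$ has outward normal $n_F$, and a parallelogram labeled by an edge $F\cap F'$ has outward normal $sn_F+s'n_{F'}$ with $s,s'\ge0$ not both zero.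

Suppose that an isometry $g(x)=Mx+x_0$, with $M$ orthogonal, maps $Q$ onto itself and induces $\sigma_Q$. It maps the triangle labeled $F$ to the triangle labeled $RF$, so $Mn_F$ is a positive multiple of $n_{RF}=Rn_F$. Both vectors have length $|n_F|$, so $Mn_F=Rn_F$. The normals $n_{F_2},n_{F_3},n_{G_1}$ span $\mathbb R^3$, hence $M=R$. Next, $g$ maps the vertex with label $\lambda$ to the vertex with label $\theta(\lambda)$. The ends $(X;-,\eta_2,\eta_3)$ and $(X;+,\eta_2,\eta_3)$ of an edge of type $1$ go to $(RX;\eta_3,\eta_2,-)$ and $(RX;\eta_3,\eta_2,+)$, so $Rw_1=w_3$ by Proposition~\ref{prop:Q}(i). The ends $(X;\eta_1,\mp,\eta_3)$ of an edge of type $2$ go to $(RX;\eta_3,\mp,\eta_1)$, so $Rw_2=w_2$. We can therefore write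
\[
w_1=(a,b,-c),\qquad w_2=(-\alpha,\beta,\beta),\qquad w_3=(a,-c,b).
\]
We apply Proposition~\ref{prop:Q}(ii) to six facets. Four triangles give linear inequalities.
\begin{itemize}
\item $(F_2;-,-,+)$, $\nu=(0,-1,0)$: $\nu\cdot w_1=-b<0$ and $\nu\cdot w_2=-\beta<0$, so $b>0$, $\beta>0$.
\item $(F_3;+,-,-)$, $\nu=(0,0,-1)$: $\nu\cdot w_1=c>0$.
\item $(G_2;+,-,+)$, $\nu=(1,-2,1)$: $\nu\cdot w_1=a-2b-c>0$, so $a>2b+c>0$.
\item $(G_1;+,+,+)$, $\nu=(2,3,3)$: $\nu\cdot w_2=-2\alpha+6\beta>0$, so $\alpha<3\beta$.
\end{itemize}
Two parallelograms give quadratic inequalities, as in Example~\ref{ex:two}.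
\begin{itemize}
\item $(OA_1;0,-,-)$: here $\nu=sn_{F_2}+s'n_{F_3}=(0,-s,-s')$. From $\nu\cdot w_1=-sb+s'c=0$ and $b,c>0$ we see that $(s,s')$ is a positive multiple of $(c,b)$. Then $\nu\cdot w_3=sc-s'b<0$ gives $c^2<b^2$, so $b>c$.
\item $(OA_2;0,+,-)$: here $\nu=sn_{F_3}+s'n_{H_3}=(-m,0,-n)$ with $m=7s'\ge0$ and $n=s+10s'>0$. From $\nu\cdot w_1=-ma+nc=0$ and $a,c>0$ we see that $(m,n)$ is a positive multiple of $(c,a)$. Then $\nu\cdot w_2=m\alpha-n\beta>0$ gives $c\alpha>a\beta$.
\end{itemize}
Now $a>2b+c>3c$, so $\alpha>\frac ac\,\beta>3\beta>\alpha$, a contradiction.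
\end{proof}

\begin{remark}
One can see how $P$ itself escapes this chain. For $w_1=(a,b,-c)$, $w_3=(a',-c',b')$, $w_2=(-\alpha,\beta_2,\beta_3)$ with positive letters, the same computations for the facets labeled by $OA_1$, $G_2$, $OA_2$, $G_1$ and for the mirror partners $G_3$, $(OA_3;-,+,0)$ give
\[
\begin{gathered}
bb'>cc',\qquad a>2b+c,\qquad a'>2b'+c',\\
\alpha/\beta_3>a/c,\qquad \alpha/\beta_2>a'/c',\qquad 2\alpha<3(\beta_2+\beta_3).
\end{gathered}
\]
For $v_1,v_2,v_3$ these read $10>9$, $12>11$, $14>13$, $13>12$, $13/8>14/9$, $26<27$. The large ratio $a/c=12$ is met by the small $\beta_3$, and the small ratio $a'/c'=14/9$ leaves room for the large $\beta_2$ that the last inequality needs.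
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We first show that $P$ has at most two edge-preserving symmetries. The squared side lengths of its triangular facets are
\[
\begin{array}{lll}
F_2,F_3:\ 64,64,128; & G_1:\ 131,131,128; & G_2,G_3:\ 3,131,128;\\
H_1:\ 150,150,128; & H_2,H_3:\ 64,150,198. &
\end{array}
\]
No other triangle has the side lengths of the triangle $f_0$ labeled $H_1$. So an edge-preserving symmetry maps $f_0$ to itself and its side $e_0$ of length $\sqrt{128}$ to itself, and it fixes or swaps the ends of $e_0$. It remains to see that a combinatorial symmetry $\tau$ fixing a facet $f$, a side $e$ of $f$ and both ends of $e$ is trivial. Such a $\tau$ fixes all vertices and sides of the polygon $f$. For each side $e'$ of $f$ it fixes the other facet through $e'$, together with $e'$ and its ends, so the argument repeats. By (P2) it reaches every facet, and $\tau=1$. Hence two edge-preserving symmetries that act alike on the ends of $e_0$ coincide. With Proposition~\ref{prop:sigma}, the group of $P$ is $\{1,\sigma\}$, and the group of $Q$ is $\{1,\sigma_Q\}$.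

An isometry $g$ mapping $Q$ onto itself induces an edge-preserving symmetry. By Proposition~\ref{prop:norealize} it is not $\sigma_Q$, so it is trivial. Then $g$ fixes all vertices of $Q$, which affinely span $\mathbb R^3$, and $g$ is the identity.
\end{proof}

\begin{remark}
The labels depend only on the directions of the $t_i$, and about the lengths we used only $|t_1|=|t_3|$, in Proposition~\ref{prop:sigma}. Replacing $t_1,t_2,t_3$ by $\ell t_1,\ell't_2,\ell t_3$ with any $\ell,\ell'>0$ gives further counterexamples to $(\mathrm S_3)$.
\end{remark}

\section{Higher dimensions}\label{sec:higher}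

\begin{proof}[Proof of Theorem~\ref{thm:dim}]
The cases $d\le2$ and $d=3$ are Proposition~\ref{prop:plane} and Theorem~\ref{thm:main}. Let $d\ge4$, let $I=[0,1]^{d-3}$ and $\hat P=P\times I$. The faces of $\hat P$ are the products $F\times G\ne\hat P$, where $F$ is $P$ or a face of $P$ and $G$ is $I$ or a face of $I$. Put $\hat\sigma(F\times G)=\sigma(F)\times G$, with $\sigma(P)=P$. This is a combinatorial symmetry of $\hat P$. An edge of $\hat P$ is the product of an edge of one factor and a vertex of the other, so $\hat\sigma$ is edge-preserving. It maps the face $P_0=P\times\{0\}$ to itself and acts on the faces of $P_0$ as $\sigma$.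

Let $\varphi$ be a combinatorial equivalence from $\hat P$ to a convex $d$-polytope $\hat Q$ that preserves edge lengths. Then $\varphi\hat\sigma\varphi^{-1}$ is an edge-preserving symmetry of $\hat Q$. Suppose that an isometry $g$ realizes it. The face $Q_0=\varphi(P_0)$ is a $3$-polytope in its affine hull, which is isometric to $\mathbb R^3$. Its faces are the faces of $\hat Q$ properly contained in it, so $\varphi$ restricts to a length-preserving equivalence from $P_0$ to $Q_0$. The isometry $g$ maps $Q_0$ onto itself, so by Theorem~\ref{thm:main} it is the identity on the affine hull of $Q_0$. But $g$ permutes the faces of $Q_0$ according to $\sigma\ne1$, a contradiction. So $(\mathrm S_d)$ fails for $\hat P$.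
\end{proof}

\begin{thebibliography}{9}
\bibitem{Morozov} Egor Morozov, \emph{Symmetries of 3-polytopes with fixed edge lengths}, arXiv:1808.09495 (2018).
\end{thebibliography}
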